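# Branched covers of the line and the degree of the field generated by their fibers

## 1. One factor of two per fiber: a guess tested on four covers

Let $F(x,Y)\in\mathbb Z[x,Y]$ be monic in $Y$ of degree $m\ge2$ and irreducible over $\overline{\mathbb Q}(x)$. We view the curve $F=0$ as a cover of the $x$-line. For an integer $n$ let $k_n$ be the splitting field of $F(n,Y)$ over $\mathbb Q$, that is, the field generated by the coordinates of all points above $x=n$. Let $k(N)$ be the compositum of $k_1,\dots,k_N$. How fast does $[k(N):\mathbb Q]$ grow?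

Since $[k_n:\mathbb Q]\le m!$, the degree is at most $(m!)^N$. For most $n$ the polynomial $F(n,Y)$ stays irreducible, so $k_n\ne\mathbb Q$. The first guess is that different fibers have little to do with each other, so that each new fiber, or at least a positive proportion of them, multiplies the degree by at least $2$. Then $[k(N):\mathbb Q]\ge e^{cN}$ for some $c>0$.

**Test 1: $y^2=x$.** Here $k(N)=\mathbb Q(\sqrt1,\dots,\sqrt N)=\mathbb Q(\sqrt p:\ p\le N\text{ prime})$. The square roots of distinct primes are independent, so $[k(N):\mathbb Q]=2^{\pi(N)}$. As $\pi(N)/N\to0$, the guess is false for this cover.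

**Test 2: $y^3=x$.** For $N\ge 2$ we have $k(N)=\mathbb Q(\mu_3,\sqrt[3]p:\ p\le N)$. If a product $\prod p^{a_p}$ is a cube in $\mathbb Q(\mu_3)$, then $3\mid a_p$ for all $p$: for $p\ne3$ because $p$ is unramified in $\mathbb Q(\mu_3)$, and for $p=3$ because the prime above $3$ has valuation $2a_3$, which must be divisible by $3$. By Kummer theory $[k(N):\mathbb Q]=2\cdot3^{\pi(N)}$. The guess fails again. Note that $k_n/\mathbb Q$ is usually not abelian here; what is abelian is the cover over $\overline{\mathbb Q}$.

**Test 3: $y^2=x^2+1$.** Write $n^2+1=A_nB_n$, where $A_n$ collects the primes $p\le N$ and $B_n$ the primes $p>N$. (For $N=5$: $n^2+1=2,5,10,17,26$ and $B_n=1,1,1,17,13$.) On one side,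
$$\sum_{n\le N}\log(n^2+1)\ge 2\log N!=2N\log N-O(N).$$
On the other side, $v_2(n^2+1)\le1$, primes $p\equiv3\pmod 4$ never divide $n^2+1$, and for $p\equiv1\pmod 4$ there are two solutions of $n^2\equiv-1$ modulo each $p^k$. Hence
$$\sum_{n\le N}\log A_n\le O(N)+\sum_{\substack{p\le N\\ p\equiv1(4)}}\log p\sum_{k:\,p^k\le N^2+1}2\Big(\frac N{p^k}+1\Big)=N\log N+O(N),$$
because $\sum_{p\le N,\,p\equiv1(4)}\frac{\log p}p=\frac12\log N+O(1)$, the terms $N/p^k$ with $k\ge2$ sum to $O(N)$, and the terms "$+1$" give at most $2\pi(N)\log(N^2+1)=O(N)$. So $\sum\log B_n\ge N\log N-O(N)$. Each $\log B_n$ is at most $\log(N^2+1)$, so $B_n>1$ for at least $(\frac12-o(1))N$ values of $n$. As $B_n\le N^2+1<(N+1)^2$, such a $B_n$ is a single prime, to the first power. A prime $p>N$ divides $n^2+1$ for at most two $n\le N$, so at least $(\frac14-o(1))N$ different primes occur. Choose one $n$ for each of these primes. Each chosen $n^2+1$ has its own prime $B_n$, of exponent $1$, which divides no other chosen number. So no product over a nonempty subset is a square, and $[k(N):\mathbb Q]\ge2^{(1/4-o(1))N}$.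 Here the guess is right.

**Test 4: $y^3-3y=x$.** The discriminant of $Y^3-3Y-n$ is $27(4-n^2)=-27(n-2)(n+2)$. For $n=2$ the polynomial is $(Y-2)(Y+1)^2$, so $k_2=\mathbb Q$. Thus every prime that ramifies in $k(N)$ is at most $N+2$ (for $N\ge 1$), and only $O(N/\log N)$ primes ramify at all, as in Tests 1 and 2. In Tests 1–3 the growth was read off from ramified primes. Here that count cannot decide the matter; we return to this cover in Section 6.

In Tests 1 and 2 the cover is branched, over the affine line, only at the rational point $0$, and it is geometrically cyclic. In Test 3 the branch points are $\pm i$. In Test 4 they are $\pm2$, and the group turns out to be $S_3$. The "Strong Diversity" conjecture, whose source is Hilaf Hasson and Andrew Obus, *The $abc$ Conjecture implies the Weak Diversity Conjecture*, arXiv:1706.05782 (2017), asks whether the guess is right as soon as some branch point is irrational or the cover is not abelian. These notes prove that it is.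

## 2. Branch points, monodromy groups, and the two theorems

**Definition (cover, branch points).** Throughout, $X$ is a reduced, geometrically irreducible curve over $\mathbb Q$ with a finite morphism $x:X\to\mathbb A^1_{\mathbb Q}$ of degree $m$. The set $S\subset\overline{\mathbb Q}$ consists of the (finite) branch points of the normalization of $X$. It is stable under $G_{\mathbb Q}=\mathrm{Gal}(\overline{\mathbb Q}/\mathbb Q)$.

**Definition ($k(N)$).** For a geometric point $P\in X(\overline{\mathbb Q})$ above $x=n$, its field of rationality is $\mathbb Q(P)$, the field generated by its coordinates. The field $k(N)$ is the compositum of the fields of rationality of the points in the fibers over $x=1,\dots,N$.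

**Definition (equation and groups).** Choose a generator $y$ of $\mathbb Q(X)/\mathbb Q(x)$ that is integral over $\mathbb Z[x]$ (a primitive element times a suitable nonzero element of $\mathbb Z[x]$), with minimal polynomial $F(x,Y)\in\mathbb Z[x,Y]$, monic in $Y$. Let $y_1,\dots,y_m$ be its roots, $\Omega=\mathbb Q(x,y_1,\dots,y_m)$, and
$$\mathcal A=\mathrm{Gal}(\Omega/\mathbb Q(x)),\qquad \mathcal G=\mathrm{Gal}(\Omega\overline{\mathbb Q}/\overline{\mathbb Q}(x)).$$
Restriction to $\Omega$ is injective on $\mathcal G$, so $\mathcal G\subseteq\mathcal A\subseteq S_m$.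

For $y^3=x$ we get $\Omega=\mathbb Q(\mu_3,\sqrt[3]x)$, $\mathcal A=S_3$, $\mathcal G=\mathbb Z/3$ and $S=\{0\}$. The cover is called abelian if $X_{\overline{\mathbb Q}}\to\mathbb A^1_{\overline{\mathbb Q}}$ is Galois with abelian group; so $y^3=x$ is abelian. In general the cover is abelian iff $\mathcal G$ is abelian. Indeed, $\Omega\overline{\mathbb Q}$ is the Galois closure of $\overline{\mathbb Q}(X)/\overline{\mathbb Q}(x)$. If the cover is abelian, this closure is $\overline{\mathbb Q}(X)$ itself and $\mathcal G$ is its group. Conversely $\mathcal G$ is transitive because $X$ is geometrically irreducible; if it is also abelian, its point stabilizers are conjugate, hence equal, hence trivial, so $\overline{\mathbb Q}(X)=\Omega\overline{\mathbb Q}$.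

If $S=\emptyset$, the normalization is a connected étale cover of $\mathbb A^1_{\overline{\mathbb Q}}$, which is simply connected, so $m=1$.

**Theorem 1.** If $S\not\subset\mathbb Q$ or $\mathcal G$ is nonabelian, there is $c>0$ with $[k(N):\mathbb Q]\ge e^{cN}$ for all large $N$.

This is the Strong Diversity statement, which is therefore true. There is a sharper form, not needed for Theorem 1.

**Theorem 2.** (i) Under the same hypothesis there is $c>0$, depending only on the cover, such that for all large $N$ and any choice of one point $P_n$ over each $n\le N$: $[\mathbb Q(P_1,\dots,P_N):\mathbb Q]\ge e^{cN}$, and at least $cN$ of the fields $\mathbb Q(P_1),\dots,\mathbb Q(P_N)$ are pairwise non-isomorphic.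

(ii) For every cover with $m\ge2$: if $S\not\subset\mathbb Q$ or $\mathcal G$ is nonabelian, then $\log[k(N):\mathbb Q]\asymp N$; otherwise $\log[k(N):\mathbb Q]\asymp N/\log N$.

In particular, for $m\ge2$, a bound $[k(N):\mathbb Q]\ge e^{cN}$ for all large $N$ with some $c>0$ holds if and only if some finite branch point is irrational or the cover is not geometrically abelian.

Two more pieces of notation. Let $D\in\mathbb Z[x]$ be the primitive squarefree polynomial with root set $S$. Let $\mathcal Z$ be the set of integers $n$ such that $\mathrm{disc}_YF(n,Y)=0$, or such that $X$ and the curve $F=0$ are not isomorphic over a neighborhood of $x=n$. It is finite, since $\mathrm{disc}_YF\ne0$ and the two curves are birational over $\mathbb A^1$. If $n\notin\mathcal Z$, then $F(n,Y)$ is separable, so $F=0$ is étale over $x=n$; hence $n\notin S$ and $D(n)\ne0$. Moreover the points of $X$ over $n$ correspond $G_{\mathbb Q}$-equivariantly to the roots of $F(n,Y)$. The compositum $k_n$ of their fields of rationality is the splitting field of $F(n,Y)$, it is Galois over $\mathbb Q$,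 and $k_n\subseteq k(N)$ for $n\le N$.

## 3. Specializing the Galois group at $x=n$

The aim of this section is to make precise how a Galois automorphism of $k_n$ is an element of $\mathcal A$, well defined up to conjugation.

Let $R=\mathbb Z[x,y_1,\dots,y_m]$. The group $\mathcal A$ acts on $R$, and $R^{\mathcal A}=\mathbb Z[x]$: invariant elements lie in $\mathbb Q(x)$ and are integral over the integrally closed ring $\mathbb Z[x]$. For every integer $n$ there is a ring homomorphism $s:R\to\overline{\mathbb Q}$ with $s(x)=n$. Indeed, by lying-over some prime $\mathfrak r$ of $R$ satisfies $\mathfrak r\cap\mathbb Z[x]=(x-n)$; the domain $R/\mathfrak r$ is integral over $\mathbb Z$ and contains it, so it embeds in $\overline{\mathbb Q}$. The numbers $s(y_1),\dots,s(y_m)$ are the roots of $F(n,Y)$.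

**Lemma 1.** Let $n\notin\mathcal Z$. If $s,s':R\to\overline{\mathbb Q}$ are ring homomorphisms with $x\mapsto n$, there is a unique $\gamma\in\mathcal A$ with $s'=s\circ\gamma$. Consequently the rule $\tau\circ s=s\circ a_s(\tau)$ for $\tau\in G_{\mathbb Q}$ defines a homomorphism $a_s:G_{\mathbb Q}\to\mathcal A$ with kernel $\mathrm{Gal}(\overline{\mathbb Q}/k_n)$, and $a_{s\circ\gamma}=\gamma^{-1}a_s\gamma$.

*Proof.* With indeterminates $U_a$, the polynomial $\prod_{\gamma\in\mathcal A}\big(T-\sum_aU_a\gamma(y_a)\big)$ has $\mathcal A$-invariant coefficients, so they lie in $\mathbb Z[x]$, and $s$ and $s'$ map it to the same polynomial. By unique factorization the factor $T-\sum U_as'(y_a)$ equals some factor $T-\sum U_as(\gamma y_a)$. So $s'(y_a)=s(\gamma y_a)$ for all $a$, i.e. $s'=s\circ\gamma$. The $s(y_a)$ are distinct because $F(n,Y)$ is separable, and $\gamma$ permutes the $y_a$; so $\gamma$ is unique.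

For $\tau\in G_{\mathbb Q}$ the map $\tau\circ s$ is again such a homomorphism, so $a_s(\tau)$ is defined. Next, $\tau_1\tau_2s=\tau_1s\,a_s(\tau_2)=s\,a_s(\tau_1)a_s(\tau_2)$. The kernel consists of the $\tau$ fixing all $s(y_a)$. Finally $\tau s\gamma=s\,a_s(\tau)\gamma=(s\gamma)(\gamma^{-1}a_s(\tau)\gamma)$. $\square$

In particular, $\tau$ acts nontrivially on $k_n$ iff $a_s(\tau)\ne1$, for any $s$.

**Lemma 2 (Hilbert irreducibility).** For all but $o(N)$ integers $1\le n\le N$ we have $n\notin\mathcal Z$ and $a_s(G_{\mathbb Q})=\mathcal A$.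

*Proof.* Choose $U_a\in\mathbb Z$ such that $w=\sum U_ay_a$ generates $\Omega/\mathbb Q(x)$. Then $W(x,T)=\prod_{\gamma\in\mathcal A}(T-\gamma(w))\in\mathbb Z[x,T]$ is irreducible over $\mathbb Q(x)$. Its specialization is $W(n,T)=\prod_\gamma(T-s(\gamma w))$, with roots in $k_n$. If $W(n,T)$ is irreducible, then $[k_n:\mathbb Q]\ge|\mathcal A|$. As $\mathrm{Gal}(k_n/\mathbb Q)$ embeds in $\mathcal A$ through $a_s$, the map $a_s$ is onto. The number of $n\le N$ with $W(n,T)$ reducible is $O(N^{1/2}\log N)$ (S. D. Cohen; Serre, *Lectures on the Mordell–Weil Theorem*, Ch. 13), and $\mathcal Z$ is finite. $\square$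

## 4. Which primes ramify in $k_n$, and how inertia acts

Recall that for a place $\mathfrak P$ of $\overline{\mathbb Q}$ above $p$ there is an inertia group $I_{\mathfrak P}\subset G_{\mathbb Q}$, that $\tau I_{\mathfrak P}\tau^{-1}=I_{\tau\mathfrak P}$, and that $p$ is unramified in a Galois extension $k/\mathbb Q$ iff all $I_{\mathfrak P}$, $\mathfrak P\mid p$, act trivially on $k$.

For $\theta\in S$, the inertia groups of $\Omega\overline{\mathbb Q}/\overline{\mathbb Q}(x)$ over $x=\theta$ are cyclic and conjugate in $\mathcal G$. Let $e_\theta$ be their order. It is at least $2$, because $\theta$ is a branch point of the normalization and $\Omega\overline{\mathbb Q}$ is the Galois closure. As $F$ has rational coefficients, an element of $G_{\mathbb Q}$ acting on the coefficients extends to $\Omega\overline{\mathbb Q}$ and carries inertia over $\theta$ to inertia over its conjugate; so $e_\theta$ depends only on the $G_{\mathbb Q}$-orbit of $\theta$. Let $f_\theta\in\mathbb Z[x]$ be the primitive minimal polynomial of $\theta$. By Gauss's lemma $f_\theta\mid D$ in $\mathbb Z[x]$.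

The model for the next lemma is $y^2=x$: an odd prime $p$ ramifies in $\mathbb Q(\sqrt n)$ iff $v=v_p(n)$ is odd, that is, iff $g^v\ne1$ for $g$ of order $2$.

**Lemma 3.** There is $p_0$ such that for all primes $p>p_0$ and integers $n\notin\mathcal Z$:

(a) If $p\nmid D(n)$, then $p$ is unramified in $k_n$.

(b) If $p\mid D(n)$, then for every place $\mathfrak P$ of $\overline{\mathbb Q}$ over $p$ there is a unique $\theta\in S$ with $|n-\theta|_{\mathfrak P}<1$. With $v=v_p(f_\theta(n))$, there are $\sigma\in I_{\mathfrak P}$ and a homomorphism $s:R\to\overline{\mathbb Q}$, $x\mapsto n$, with $a_s(\sigma)=g^v$, where $g\in\mathcal G$ generates an inertia group over $\theta$ (so $g$ has order $e_\theta$).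

*Proof of (a).* The purpose is to spread étaleness from $\mathbb Q$ to almost all primes. Let $B$ be the integral closure of $\mathbb Z[x]$ in $\mathbb Q(X)$; it is finite over $\mathbb Z[x]$. The ring $B\otimes\mathbb Q$ is the coordinate ring of the normalization of $X$, so $B[1/D]\otimes\mathbb Q$ is étale over $\mathbb Q[x,1/D]$. The non-étale locus of $B[1/D]$ over $\mathbb Z[x,1/D]$ is closed and misses the generic fiber over $\mathbb Z$. So its image in $\mathrm{Spec}\,\mathbb Z$ is constructible without the generic point, i.e. a finite set of primes. Let $p$ lie outside this set with $p\nmid D(n)$. Then $x\mapsto n$ defines $\mathbb Z[x,1/D]\to\mathbb Z_{(p)}$, and the base change of $B[1/D]$ is a finite étale $\mathbb Z_{(p)}$-algebra, so its generic fiber is a product of number fields unramified at $p$.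

It remains to identify the generic fiber with $\mathbb Q[Y]/(F(n,Y))$. As $\mathrm{disc}_YF(n,Y)\ne0$, the ring $\mathbb Q[x]_{(x-n)}[Y]/(F)$ is étale over the discrete valuation ring $\mathbb Q[x]_{(x-n)}$, hence normal, hence equal to the localization of $B\otimes\mathbb Q$; now set $x=n$. So each field $\mathbb Q[Y]/(\text{factor of }F(n,Y))$ is unramified at $p$, and so is the compositum $k_n$ of their conjugates.

*Proof of (b).* The purpose is to write the $y_a$ as power series in $(x-\theta)^{1/e}$ and to evaluate them $p$-adically.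

For $\theta\in S$ put $e=e_\theta$. Completing $\Omega\overline{\mathbb Q}$ at a place over $\theta$ gives an embedding of $\Omega\overline{\mathbb Q}$ into $\overline{\mathbb Q}((z))$, $z^e=x-\theta$. The $y_a$ are integral over $\mathbb Z[x]$, so $y_a\in\overline{\mathbb Q}[[z]]$. Eisenstein's theorem says that the coefficients $c_i$ of a power series over $\overline{\mathbb Q}$ which is algebraic over $\overline{\mathbb Q}(z)$ lie in a number field, and that for some positive integer $A$ all $A^{i+1}c_i$ are algebraic integers. So the coefficients of the $y_a$ lie in a number field and are $p$-integral for all but finitely many $p$. Let $K_0$ be a number field containing $S$, these coefficients (for all $\theta$ and $a$) and all $\mu_{e_\theta}$. Choose $p_0$ so that for $p>p_0$: all the coefficients are $p$-integral, $K_0$ is unramified at $p$, $p\nmid e_\theta$ for all $\theta$, $p\nmid\mathrm{lead}(D)\,\mathrm{disc}(D)$, and (a) holds.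

Let $p>p_0$ and $p\mid D(n)$, and embed $\overline{\mathbb Q}\subset\overline{\mathbb Q}_p$ via $\mathfrak P$. The roots of $D$ are $p$-integral and their differences are units. Since $D(n)=\mathrm{lead}(D)\prod_{\theta\in S}(n-\theta)$, exactly one $\theta\in S$ satisfies $|n-\theta|<1$. As $\mathrm{lead}(f_\theta)$ divides $\mathrm{lead}(D)$, and $n-\theta'$ is a unit for $\theta'\ne\theta$, we get $v_p(n-\theta)=v_p(f_\theta(n))=v$. Also $K_0\subset\mathbb Q_p^{ur}$, so $n-\theta=p^v\epsilon$ with $\epsilon$ a unit of $\mathbb Q_p^{ur}$. Since $p\nmid e$ and the residue field of $\mathbb Q_p^{ur}$ is algebraically closed, Hensel's lemma gives an $e$-th root $\epsilon^{1/e}\in\mathbb Q_p^{ur}$. Fix $p^{1/e}$ and put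
$$\varpi=(p^{1/e})^v\epsilon^{1/e},\qquad \varpi^e=n-\theta,\quad|\varpi|<1 .$$
Evaluation $z\mapsto\varpi$ converges in a finite extension of $\mathbb Q_p$ and is a ring homomorphism on power series with $p$-integral coefficients in $K_0$. Restricted to $R$ it gives $s$ with $s(x)=\theta+\varpi^e=n$ and $s(y_a)=y_a(\varpi)$, which is algebraic, being a root of $F(n,Y)$.

Now we choose $\sigma$. Let $\zeta$ be a primitive $e$-th root of unity. The polynomial $T^e-p$ is Eisenstein over $\mathbb Q_p^{ur}$, so there is $\sigma\in\mathrm{Gal}(\overline{\mathbb Q}_p/\mathbb Q_p^{ur})$ with $\sigma(p^{1/e})=\zeta p^{1/e}$. Its restriction to $\overline{\mathbb Q}$ lies in $I_{\mathfrak P}$, it fixes $K_0$, and $\sigma(\varpi)=\zeta^v\varpi$. The automorphism $\rho:z\mapsto\zeta z$ of $\overline{\mathbb Q}((z))$ over $\overline{\mathbb Q}((x-\theta))$ restricts to $\Omega\overline{\mathbb Q}$, where it generates the inertia group of the chosen place. Let $g\in\mathcal G$ be its restriction to $\Omega$. Since $\sigma$ is an isometry fixing the coefficients,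
$$\sigma(s(y_a))=y_a(\zeta^v\varpi)=(\rho^vy_a)(\varpi)=s(g^vy_a),$$
so $\sigma\circ s=s\circ g^v$, i.e. $a_s(\sigma)=g^v$. $\square$

## 5. Automorphisms seen by few fibers

To bound $[k(N):\mathbb Q]$ below, it suffices to find many automorphisms $c_n$ such that $c_n$ is nontrivial on $k_n$ but trivial on nearly all other $k_{n'}$. The next lemma turns "nearly" into an exact count.

**Lemma 4.** Let $\emptyset\ne V\subset[1,N]\setminus\mathcal Z$ be a set of integers, and for $n\in V$ let $c_n\in G_{\mathbb Q}$ act nontrivially on $k_n$. Suppose at most $M|V|$ pairs $(n,n')\in V^2$, $n\ne n'$, are such that $c_n$ acts nontrivially on $k_{n'}$. Then there is $T\subset V$, $|T|\ge|V|/(2M+1)$, such that for distinct $n,n'\in T$, $c_n$ is trivial on $k_{n'}$; and $[k(N):\mathbb Q]\ge2^{|T|}$.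

*Proof.* Join $n$ and $n'$ if $c_n$ is nontrivial on $k_{n'}$ or $c_{n'}$ is nontrivial on $k_n$. This graph has at most $M|V|$ edges. By Turán's theorem it has an independent set $T$ of size at least $|V|^2/(|V|+2M|V|)$. (To see this, order $V$ at random and keep each vertex preceding all its neighbors. The kept set is independent, of expected size $\sum_n\frac1{\deg(n)+1}\ge\frac{|V|^2}{\sum_n(\deg(n)+1)}$ by Cauchy–Schwarz.)

For $U\subset T$ let $c_U=\prod_{n\in U}c_n$, in increasing order. On $k_n$ with $n\in T$, it acts as $c_n\ne1$ if $n\in U$ and trivially otherwise. So the $c_U$ have $2^{|T|}$ distinct restrictions to the compositum of the $k_n$, $n\in T$, which is Galois over $\mathbb Q$ and contained in $k(N)$. $\square$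

The first choice for $c_n$ is one inertia element at one prime $p_n$ ramified in $k_n$. By Lemma 3(a), for $p_n>p_0$ it is nontrivial on $k_{n'}$ only if $p_n\mid D(n')$. If $p_n>N$, this leaves at most $\deg D$ values $n'\le N$. So everything depends on finding such large primes for a positive proportion of $n$.

If $S\subset\mathbb Q$, this stops at once. Then $D$ is a product of linear forms $L_i$ with $|L_i(n)|\le HN$ for $n\le N$. Inertia at $p$ can be seen by a whole class of about $N/p$ integers, so for a bounded $M$ from this count we would need $p>N/C$ for a constant $C$. But the number of $n\le N$ for which a given $L_i(n)\neq 0$ has a prime factor $p>N/C$, with $p$ not dividing the leading coefficient of $L_i$, is at most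
$$\sum_{N/C<p\le HN}\Big(\frac Np+1\Big)\le(C+1)\,\pi(HN)=O(N/\log N).$$
If $\theta\in S$ is irrational, $f_\theta(n)$ has size about $N^d$ with $d\ge2$, and Test 3 shows that large primes exist when $d=2$; there the obstacle is the exponent $v$ in Lemma 3(b), taken up in Sections 7 to 10.

## 6. Rational branch points and noncommuting inertia

Suppose $S\subset\mathbb Q$ and $\mathcal G$ is nonabelian. The way past the obstruction is to use two primes of size just above $N^{1/2}$ and take the commutator of two inertia elements: it is seen only by fibers in which both primes ramify.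

In Test 4, $\mathcal G=S_3$ is generated by two distinct transpositions $h_1,h_2$, the inertia generators over $2$ and $-2$. Suppose $p\mid n-2$ and $q\mid n+2$ are different primes with $pq>N$. A commutator of inertia elements at $p$ and $q$ can act nontrivially on $k_{n'}$ only if $n'\equiv\pm2$ modulo $p$ and modulo $q$ (both primes large). These are four classes modulo $pq$, hence at most four $n'\le N$. Now the general proof.

Let $\theta_i$ $(1\le i\le|S|)$ be the elements of $S$, let $L_i(x)=c_ix-a_i\in\mathbb Z[x]$ be primitive with root $\theta_i$, so $D=\pm\prod L_i$, and choose $H\ge1$ with $|L_i(n)|\le HN$ for $1\le n\le N$ and all $i$.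

**Step 1: two noncommuting inertia generators.** By Riemann's existence theorem $\mathcal G$ is the monodromy group of the cover over $\mathbb C\setminus S$. It is generated by the images $h_i$ of standard free generators of $\pi_1(\mathbb C\setminus S)$, and $h_i$ generates an inertia group over $\theta_i$. As $\mathcal G$ is nonabelian, $[h_i,h_j]\ne1$ for some $i\ne j$. Fix these $i,j$.

**Step 2: many $n$ with two primes above $\sqrt{HN}$.** Put $Y=(HN)^{1/2}$. Let $\mathcal N_i$ be the set of $n\le N$ with $L_i(n)\ne0$ divisible by some prime $p\in(Y,N]$. As $|L_i(n)|\le HN=Y^2$, such a $p$ is unique for given $n$, and $v_p(L_i(n))=1$. For $N$ large, $p\nmid c_i$, so at least $N/p-1$ integers $n\le N$ satisfy $p\mid L_i(n)$, and at most one of them has $L_i(n)=0$. No $n$ is counted for two primes, so by Mertens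
$$|\mathcal N_i|\ge\sum_{Y<p\le N}\Big(\frac Np-2\Big)=N\log\frac{\log N}{\log Y}+o(N)=(\log2+o(1))N.$$
The same holds for $\mathcal N_j$, so $|\mathcal N_i\cap\mathcal N_j|\ge(2\log2-1-o(1))N$. Let $V$ be the set of $n\in\mathcal N_i\cap\mathcal N_j$ with $n\notin\mathcal Z$ and $a_s(G_{\mathbb Q})=\mathcal A$. As $2\log2-1>0.38$, Lemma 2 gives $|V|\ge N/3$ for large $N$.

**Step 3: the elements $c_n$.** For $n\in V$ let $p\mid L_i(n)$ and $q\mid L_j(n)$ be the primes above. For $N$ large, $p,q>p_0$. Then $p\ne q$, since otherwise $n$ would be $\mathfrak P$-adically close to both $\theta_i$ and $\theta_j$, against Lemma 3(b). Fix $s=s_n$. Lemma 3(b), with $v=1$, gives $\sigma$ in an inertia group at $p$ and some $s'$ with $a_{s'}(\sigma)=g$, a generator of an inertia group over $\theta_i$. Write $s'=s\circ\gamma$; by Lemma 1, $a_s(\sigma)=\gamma g\gamma^{-1}$. All inertia groups over $\theta_i$ are $\mathcal G$-conjugate, so $a_s(\sigma)$ is $\mathcal A$-conjugate to a generator $h'$ of $\langle h_i\rangle$. Since $a_s$ is onto $\mathcal A$, some $G_{\mathbb Q}$-conjugate $\sigma_p$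 of $\sigma$ has $a_s(\sigma_p)=h'$, and $\sigma_p$ lies in an inertia group at $p$. In the same way there is $\sigma_q$ in an inertia group at $q$ with $a_s(\sigma_q)=h''$, a generator of $\langle h_j\rangle$. If $h'$ and $h''$ commuted, so would their powers $h_i$ and $h_j$. So $c_n:=[\sigma_p,\sigma_q]$ has $a_s(c_n)=[h',h'']\ne1$ and acts nontrivially on $k_n$.

**Step 4: few fibers see $c_n$.** Let $c_n$ be nontrivial on $k_{n'}$, $n'\in V$. Then both $\sigma_p$ and $\sigma_q$ are nontrivial on the Galois extension $k_{n'}$, so $p$ and $q$ ramify in $k_{n'}$. By Lemma 3(a), $p\mid L_a(n')$ and $q\mid L_b(n')$ for some $a,b$. For given $(a,b)$ this fixes $n'$ modulo $p$ and modulo $q$ (as $p,q\nmid\mathrm{lead}(D)$), hence modulo $pq>HN\ge N$. So there are at most $|S|^2$ such $n'$. Lemma 4 with $M=|S|^2$ gives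
$$[k(N):\mathbb Q]\ge2^{N/(3(2|S|^2+1))},$$
which is Theorem 1 in this case. $\blacksquare$

## 7. Irrational branch points and primes $p>N$ with a good exponent

Suppose now $S\not\subset\mathbb Q$. The arithmetic input is the following.

**Proposition A.** Let $f\in\mathbb Z[x]$ be primitive, irreducible over $\mathbb Q$, of degree $d\ge2$, and let $\ell$ be a prime. There is $c>0$ such that for all large $N$, at least $cN$ integers $1\le n\le N$ have the property: there is a prime $p>N$ with $\ell\nmid v_p(f(n))$.

**Theorem 1 for $S\not\subset\mathbb Q$, from Proposition A.** Let $\theta_0\in S\setminus\mathbb Q$, $f=f_{\theta_0}$, of degree at least $2$, and let $\ell$ be a prime dividing $e_{\theta_0}$. Let $V$ be the set of $n\le N$, $n\notin\mathcal Z$, for which there is a prime $p_n>N$ with $\ell\nmid v:=v_{p_n}(f(n))$. By Proposition A and the finiteness of $\mathcal Z$, $|V|\ge c_1N$ with $c_1>0$, for $N$ large. Let $N\ge p_0$.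

As $v\ne0$, we have $p_n\mid f(n)\mid D(n)$. Since $p_n\nmid\mathrm{lead}(f)$, some root of $f$ is $\mathfrak P$-adically close to $n$; by uniqueness it is the $\theta$ of Lemma 3(b). So $\theta$ is a conjugate of $\theta_0$, $f_\theta=f$ and $e_\theta=e_{\theta_0}$. The lemma gives $c_n:=\sigma$ in an inertia group at $p_n$ with $a_s(c_n)=g^v$, $g$ of order $e_{\theta_0}$. As $\ell\mid e_{\theta_0}$ and $\ell\nmid v$, $g^v\ne1$, and $c_n$ acts nontrivially on $k_n$.

If $c_n$ is nontrivial on $k_{n'}$, $n'\in V$, then $p_n\mid D(n')$ by Lemma 3(a). As $D$ is primitive, it has at most $\deg D$ roots modulo $p_n$, and as $p_n>N$, each class contains at most one $n'\le N$. Lemma 4 with $M=\deg D$ gives $[k(N):\mathbb Q]\ge2^{c_1N/(2\deg D+1)}$. With Section 6, Theorem 1 is proved once Proposition A is. $\blacksquare$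

## 8. Counting with small primes, and the borderline $A_n\approx N$

Sections 8 to 10 prove Proposition A. Fix $f,d,\ell$ as there; constants may depend on $f$ and $\ell$. Replacing $f$ by $-f$, assume its leading coefficient $a_d$ is positive. Let $n_0\ge1$ be such that $f(x)>0$ for real $x\ge n_0$, and let $|f(n)|\le C_2N^d$ for $1\le n\le N$. For $n_0\le n\le N$ write
$$f(n)=A_nB_n,\qquad A_n=\prod_{p\le N}p^{v_p(f(n))},\qquad E=\{n_0\le n\le N:\ B_n\text{ is an }\ell\text{-th power}\}.\tag{1}$$
If $n_0\le n\le N$ and $n\notin E$, some $p>N$ has $\ell\nmid v_p(f(n))$. So it suffices to show that $[n_0,N]\setminus E$ has at least $cN$ elements.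

**Preliminaries on roots modulo $a$.** Let $\rho(a)$ be the number of roots of $f$ modulo $a$, and $\Delta'=\mathrm{Res}(f,f')\ne0$. We have $a_d\mid\Delta'$ and $\Delta'\in f\mathbb Z[x]+f'\mathbb Z[x]$. Let $h=v_p(\Delta')$. If $k>2h$ and $p^k\mid f(n)$, then $v_p(f'(n))\le h$, because $\Delta'$ is a combination of $f(n)$ and $f'(n)$. As $v_p(f(n))>2v_p(f'(n))$, Hensel's lemma shows that $n$ is congruent modulo $p^{k-h}$ to one of the at most $d$ roots of $f$ in $\mathbb Z_p$; hence $\rho(p^k)\le dp^h$. If $k\le2h$, then $\rho(p^k)\le p^k\le p^{2h}$. So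
$$\rho(p^k)\le C_1\ \text{always},\qquad\rho(p^k)\le d\ \text{ for }p\nmid\Delta',\qquad\rho(a)\le\Delta'^2d^{\omega(a)}\ll_\eta a^\eta\ \text{ for every }\eta>0,\tag{2}$$
where $\omega(a)$ is the number of primes dividing $a$. For all but finitely many $p$, $\rho(p)$ is the number of degree-one primes over $p$ in the field $\mathbb Q[x]/(f)$ (Dedekind). The prime ideal theorem with Mertens-type sums (Landau) gives
$$\sum_{p\le x}\rho(p)\frac{\log p}p=\log x+O(1),\qquad\sum_{p\le x}\frac{\rho(p)}p=\log\log x+C+o(1),\tag{3}$$
the second by partial summation.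

**Step 1: the average of $\log A_n$ is at most $\log N+O(1)$.** We claim $\sum_{n_0\le n\le N}\log A_n\le N\log N+O(N)$. The left side is at most
$$\sum_{p\le N}\log p\sum_{k\ge1:\,p^k\le C_2N^d}\rho(p^k)\Big(\frac N{p^k}+1\Big).$$
By (3), the terms $N\rho(p)\log p/p$ give $N\log N+O(N)$. The terms with $N/p^k$, $k\ge2$, give at most $C_1N\sum_p\frac{\log p}{p(p-1)}=O(N)$. The "$+1$" terms give, for each $p$, at most $C_1\log(C_2N^d)$, in total $C_1\pi(N)\log(C_2N^d)=O(N)$.

**What Step 1 gives by itself.** If $\ell>d$, then for large $N$ the $\ell$-th power of an integer greater than $N$ exceeds $C_2N^d$. So $n\in E$ forces $B_n=1$ and $\log A_n=\log f(n)\ge d\log n-O(1)$. Then $\sum_{n\in E}\log A_n\ge d\log(|E|!)-O(N)\ge d|E|\log N-O(N)$, where we used $|E|\log(N/|E|)\le N$. Step 1 yields $|E|\le N/d+O(N/\log N)$, and Proposition A follows. But for $\ell=2$, $d=3$, say, Step 1 is consistent with $A_n\approx N$ and $B_n\approx N^2$ a perfect square for every $n$. This is where the argument of Test 3 stops. One direction can still be excluded: $A_n$ cannot be much smaller than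 $N$.

**Step 2: for every fixed $\delta\in(0,1)$, $\#\{n\in E:A_n\le N^{1-\delta}\}=o(N)$.** The purpose is to show, with a sieve, that $f(n)/a$ is rarely an $\ell$-th power along a long progression. Let $A_n=a\le N^{1-\delta}$. Then $n=\nu+aj$ with $\nu\in[0,a)$ one of $\rho(a)$ residues, $0\le j\le N/a$, and $f(\nu+aj)=ab^\ell$ with an integer $b$. Let $q\equiv1\pmod\ell$ be a prime, $q\nmid a\Delta'$. Then $j\mapsto\nu+aj$ is a bijection modulo $q$, and $a^{-1}f(n)$ must be an $\ell$-th power or $0$ modulo $q$. Since $q\nmid\Delta'$ and $a_d\mid\Delta'$, $f$ modulo $q$ is separable of degree $d$, so Weil's bound gives $|\sum_{n\bmod q}\chi(f(n))|\le(d-1)\sqrt q$ for every character $\chi$ of order $\ell$. Detecting $\ell$-th powers by these characters, we see that at most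
$$\frac q\ell+d\sqrt q+d\le\frac34q\qquad(q\ge q_0)$$
classes of $j$ are allowed, so at least $q/4$ classes are omitted. Montgomery's large sieve says that a set of integers in an interval of $M$ integers which avoids $\omega_q$ classes modulo each prime $q\le Q$ has at most $(M+Q^2)\big/\sum_{q\le Q}\frac{\omega_q}{q-\omega_q}$ elements. Here $M\le2N/a$, and we take $Q=\sqrt{N/a}\ge N^{\delta/2}$. For the primes $q$ above, $\frac{\omega_q}{q-\omega_q}\ge\frac13$. Only $O(\log N)$ primes divide $a\Delta'$, so $\gg_\delta Q/\log N$ primes $q\le Q$ are usable. Hence for each $(a,\nu)$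
$$\#\{j\}\ll_\delta\frac{2N/a+Q^2}{Q/\log N}\ll\sqrt{N/a}\,\log N.$$
Summing with $\rho(a)\ll a^{\delta/4}$ from (2), the number of $n$ is
$$\ll\sum_{a\le N^{1-\delta}}a^{\delta/4}\sqrt{N/a}\,\log N\ll N^{\frac12+(1-\delta)(\frac12+\frac\delta4)}\log N\ll N^{1-\delta/4}\log N=o(N).$$

Steps 1 and 2 force $A_n=N^{1+o(1)}$ for almost all $n$ if $E$ is almost everything. There is no contradiction yet. To obtain one, we show that a positive proportion of the $n\in E$ have $A_n\ge N^{1+2\varepsilon}$, for a fixed $\varepsilon>0$.

**Step 3: integers with a medium prime factor.** Put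
$$w=\frac d\ell\le\frac d2,\qquad r=24d+1,\qquad k=\frac{r(r+1)}2,\qquad\varepsilon=\frac1{32k},\tag{4}$$
and let
$$\mathcal M=\{n_0\le n\le N:\ \exists\,p\in(N^{1-2\varepsilon},N^{1-\varepsilon}],\ p\mid f(n)\},$$
$$\mathcal M'=\{n\in E:\ \exists\,p\in(N^{1-2\varepsilon},N^{1-\varepsilon}],\ p\mid f(n),\ A_n\le pN^{4\varepsilon}\}.$$
The number of pairs $(p,n)$, $n_0\le n\le N$, with $p\mid f(n)$ and $p$ in this range is at least
$$\sum_p\rho(p)\Big(\frac Np-1\Big)-O(1)=N\Big(\log\tfrac{1-\varepsilon}{1-2\varepsilon}+o(1)\Big)\ge(\varepsilon+o(1))N.$$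
The $O(1)$ accounts for $n<n_0$, where $f(n)\ne0$; the equality is (3); and the last inequality is $\log(1+\frac\varepsilon{1-2\varepsilon})\ge\frac{\varepsilon}{1-\varepsilon}\ge\varepsilon$. Each $n$ has at most $2d+1$ such primes for large $N$, since a product of $2d+2$ of them exceeds $N^{d+1}$. So
$$|\mathcal M|\ge(\kappa_0-o(1))N,\qquad\kappa_0=\frac\varepsilon{2d+1}.\tag{5}$$
An element of $E\cap\mathcal M$ outside $\mathcal M'$ satisfies $A_n>pN^{4\varepsilon}>N^{1+2\varepsilon}$, as wanted. What remains is to show $|\mathcal M'|=o(N)$.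

**Conclusion of the proof, granting $|\mathcal M'|=o(N)$.** Let $|[n_0,N]\setminus E|=\eta N$. By Step 2, all but $o(N)$ elements of $E$ have $A_n>N^{1-\delta}$, and all but $o(N)$ elements of $E\cap\mathcal M$ have $A_n>N^{1+2\varepsilon}$. By (5), $|E\cap\mathcal M|\ge(\kappa_0-\eta-o(1))N$. With Step 1 and $A_n\ge1$,
$$1+o(1)\ge\frac1{N\log N}\sum_{n\in E}\log A_n\ge(1-\delta)\frac{|E|}N+(2\varepsilon+\delta)\frac{|E\cap\mathcal M|}N-o(1)\ge(1-\delta)(1-\eta)+2\varepsilon(\kappa_0-\eta)-o(1).$$
(If $\kappa_0-\eta<0$ the last inequality holds because $|E\cap\mathcal M|\ge0$.) Hence $\eta(1+2\varepsilon)\ge2\varepsilon\kappa_0-\delta-o(1)$. With $\delta=\varepsilon\kappa_0$ this gives $\eta\ge\varepsilon\kappa_0/2$ for all large $N$, which is Proposition A.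

## 9. Integer points on a curve of degree at least two

The count of $\mathcal M'$ needs a bound for integer points on plane curves that is uniform in the coefficients.

**Lemma 5.** For each $e\ge2$ there is $C_e$ such that, if $\Phi\in\mathbb R[u,v]$ is irreducible over $\mathbb C$ of degree $e$ and $M\ge1$, the curve $\Phi=0$ contains at most $C_eM^{2/3}$ integer points in $[0,M]^2$.

*Proof.* The plan is to cut the curve into boundedly many strictly convex or concave graphs, and to use that consecutive chords of such a graph have distinct directions.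

Cutting. Since $\Phi$ is irreducible over $\mathbb C$ of degree at least $2$, it is not a polynomial in $u$ alone. Let $\Phi_0(u)\ne0$ be its leading coefficient in $v$. Then $\Phi_v\ne0$ has smaller degree in $v$, so $\Phi\nmid\Phi_v$ and $\mathrm{Res}_v(\Phi,\Phi_v)\ne0$. Let
$$J=\Phi_{uu}\Phi_v^2-2\Phi_{uv}\Phi_u\Phi_v+\Phi_{vv}\Phi_u^2 .$$
Near a (complex) point of the curve with $\Phi_v\ne0$ the curve is a graph $v=\varphi(u)$. Differentiating $\Phi(u,\varphi(u))=0$ twice gives $\varphi'=-\Phi_u/\Phi_v$ and $\varphi''=-J/\Phi_v^3$. If $\Phi\mid J$, then $\varphi$ would be affine, the curve would contain a piece of a line, and the irreducible $\Phi$ would be linear. So $\Phi\nmid J$ and $\mathrm{Res}_v(\Phi,J)\ne0$. Let $\Xi$ be the set of real zeros of $\Phi_0\,\mathrm{Res}_v(\Phi,\Phi_v)\,\mathrm{Res}_v(\Phi,J)$; then $|\Xi|=O_e(1)$. Each line $u=\xi$, $\xi\in\Xi$, contains at most $e$ points of the curve, since $u-\xi$ does not divide $\Phi$. Over each of the $O_e(1)$ component intervals of $\mathbb R\setminus\Xi$ the polynomial $\Phi(u,\cdot)$ has constant degree and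 simple roots. So the real curve there is a disjoint union of at most $e$ graphs of smooth functions $\varphi$ with $\varphi''=-J/\Phi_v^3$ nowhere zero, i.e. strictly convex or strictly concave.

Counting. Let $Q_0,\dots,Q_t$ be the integer points of such a graph in $[0,M]^2$, ordered by $u$. The vectors $Q_i-Q_{i-1}$ have strictly monotone slopes, so they are distinct. The sum of their $\|\cdot\|_1$-norms is at most $M+2M=3M$, since the $v$-coordinates form a sequence in $[0,M]$ that changes its direction of monotonicity at most once. There are at most $(2T+1)^2\le9T^2$ integer vectors with $\|\cdot\|_1\le T$, for $T\ge1$. If $t\ge18$, take $T=(t/18)^{1/2}$. At most $9T^2=t/2$ of the vectors have norm at most $T$, so at least $t/2$ have norm greater than $T$. Hence $3M\ge\frac t2T$ and $t\ll M^{2/3}$. If $t<18$ the bound is trivial. Adding up $O_e(1)$ graphs and lines proves the lemma. $\square$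

## 10. Small integer determinants and the bound $|\mathcal M'|=o(N)$

**Step 1: grouping by $(u,p)$.** For $n\in\mathcal M'$ fix a prime $p=p(n)$ as in the definition of $\mathcal M'$ and write $n=u+jp$, $0\le u<p$, $0\le j\le N/p<N^{2\varepsilon}$. Then $u$ is a root of $f$ modulo $p$; as $f$ is primitive, there are at most $d$ possible $u$ for each $p$. Group $\mathcal M'$ by $(u,p)$. Groups with at most $k$ elements contribute at most $kd\,\pi(N^{1-\varepsilon})=o(N)$. Let $\mathcal H$ be the set of $(u,p)$ whose group has at least $k+1$ elements. A group has at most $N^{2\varepsilon}+1$ elements, so it suffices to prove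
$$|\mathcal H|\ll N^{1-3\varepsilon}.\tag{6}$$

**Step 2: fixing the pattern.** For $(u,p)\in\mathcal H$ pick $k$ elements $n_i=u+j_ip$ of its group with $1\le j_1<\dots<j_k\le N^{2\varepsilon}$; this is possible since at most one element has $j=0$. Let $\delta_i=A_{n_i}/p\le N^{4\varepsilon}$. It is an integer, since $p\le N$ divides $f(n_i)$. As $B_{n_i}$ is a positive $\ell$-th power,
$$f(u+j_ip)=p\,\delta_i\,b_i^\ell,\qquad b_i\in\mathbb Z_{>0}\quad(1\le i\le k).\tag{7}$$
There are at most $N^{6k\varepsilon}=N^{3/16}$ patterns $(j_i,\delta_i)_i$, and $O(\log N)$ dyadic ranges $\Lambda\le p<2\Lambda$ with $N^{1-2\varepsilon}\le\Lambda\le N^{1-\varepsilon}$. Fix a pattern and $\Lambda$, and let $\mathcal H'$ be the corresponding subset of $\mathcal H$, assumed nonempty. We shall show $|\mathcal H'|\ll N^{1/16+2/3}$ uniformly. Then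
$$|\mathcal H|\ll N^{3/16+1/16+2/3}\log N=N^{11/12}\log N\ll N^{1-3\varepsilon},$$
as $3\varepsilon<\frac1{12}$, and (6) follows.

The point of fixing the pattern is that the $k$ numbers $b_i$ are now values of $k$ fixed smooth functions at the point $(u,p)$. All are integers, and the functions vary slowly. Their determinant over $k$ nearby points is a small integer, hence zero.

**Step 3: integer values of smooth functions.** Put
$$\psi_i(s,t)=\Big(\frac{f(\Lambda(s+j_it))}{\Lambda t\,\delta_i}\Big)^{1/\ell}\quad\text{on }\Omega_0=[0,2]\times[1,2],$$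
with the positive real root ($s,t$ are real variables here). At the points $(u/\Lambda,p/\Lambda)$, $(u,p)\in\mathcal H'$, which lie in $\Omega_0$, (7) says $\psi_i=b_i\in\mathbb Z$. For the derivatives: for large $\xi$, $f(\xi)^{1/\ell}$ is $\xi^{d/\ell}$ times a convergent power series in $1/\xi$, so its $\alpha$-th derivative is $O_\alpha(\xi^{w-\alpha})$. Let $j=j_i$ and $\xi=\Lambda(s+jt)$. Then $\xi\ge\Lambda j\ge\Lambda$, which is large, and $\xi\le\Lambda(2+2j)\le4\Lambda j\le4N$, because $j\Lambda\le jp\le N$ for any point of $\mathcal H'$. So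
$$\partial_s^\alpha\partial_t^\beta\big[f(\Lambda(s+jt))^{1/\ell}\big]\ll\Lambda^\alpha(\Lambda j)^\beta\,\xi^{w-\alpha-\beta}\le\xi^w\ll N^w.$$
The factor $(\Lambda t\delta_i)^{-1/\ell}$ has bounded $t$-derivatives on $[1,2]$. So all partial derivatives of $\psi_i$ of order at most $r$ are $\ll N^w$, uniformly.

**Step 4: the determinants vanish on small cells.** Let $P_1,\dots,P_k$ be points $(u/\Lambda,p/\Lambda)$, $(u,p)\in\mathcal H'$, in a square cell of side $\tau\le1$ in $\Omega_0$ with corner $P_0$. By Taylor's formula
$$\psi_i(P)=\sum_{|\alpha|<r}c_{i\alpha}(P-P_0)^\alpha+O(N^w\tau^r),\qquad c_{i\alpha}\ll N^w .$$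
In the matrix $(\psi_i(P_h))_{i,h}$ each column is a sum of monomial columns $(c_{i\alpha})_i(P_h-P_0)^\alpha$ and a remainder column. Expand the determinant multilinearly over the columns. A term in which two columns use the same monomial vanishes, since those columns are proportional. There are exactly $k=\frac{r(r+1)}2$ monomials of degree less than $r$ in two variables, and their degrees add up to
$$e_k=\sum_{\mu<r}\mu(\mu+1)=\frac{(r-1)r(r+1)}3 .$$
A surviving term uses distinct monomials and possibly remainder columns, and each remainder column contributes exponent $r$, more than the degree of the monomial it leaves out. So every surviving term is $\ll N^{wk}\tau^{e_k}$, and $|\det|\le C_3N^{wk}\tau^{e_k}$. Take $\tau=1/\lceil C_4N^{wk/e_k}\rceil$ with $C_4\ge1$ so large that $C_3N^{wk}\tau^{e_k}<1$. Then the integer $\det(\psi_i(P_h))$ is $0$. Since $\frac k{e_k}=\frac3{2(r-1)}$, the region $\Omega_0$ is tiled by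
$$2\tau^{-2}\ll N^{2wk/e_k}=N^{3w/(r-1)}\le N^{1/16}$$
cells, by (4). It remains to bound the number of points in one cell by $O(N^{2/3})$.

**Step 5: the points of a cell lie on a curve of bounded degree.** By Step 4 the matrix $(\psi_i(P))_{i,P}$, $P$ running over all points of the cell coming from $\mathcal H'$, has rank less than $k$. So there is $0\ne\lambda\in\mathbb R^k$ with $\sum\lambda_i\psi_i(P)=0$ for all these points. With $\mu_i=\lambda_i\delta_i^{-1/\ell}$, after multiplying by $p^{1/\ell}$, this says
$$\sum_i\mu_if(u+j_iv)^{1/\ell}=0\quad\text{at }(u,v)=(u,p).\tag{8}$$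
To get rid of the roots, let
$$\Pi(Y_1,\dots,Y_k)=\prod_{(\zeta_2,\dots,\zeta_k)\in\mu_\ell^{k-1}}(Y_1+\zeta_2Y_2+\dots+\zeta_kY_k),$$
where $\mu_\ell$ is the group of $\ell$-th roots of unity. Galois conjugation permutes the factors, so $\Pi$ has integer coefficients. It is invariant under each $Y_i\mapsto\zeta Y_i$, $\zeta\in\mu_\ell$: for $i\ge2$ the factors are permuted; for $i=1$ pull $\zeta$ out of every factor and use $\ell\mid\ell^{k-1}$. So $\Pi$ is a polynomial in the $Y_i^\ell$, homogeneous of degree $\ell^{k-2}$ in them. Hence
$$\mathcal R(u,v):=\Pi\big(\mu_1f(u+j_1v)^{1/\ell},\dots,\mu_kf(u+j_kv)^{1/\ell}\big)\in\mathbb R[u,v]$$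
has degree at most $\Delta_1:=d\,\ell^{k-2}$, and by (8) it vanishes at all points $(u,p)$ of the cell.

It is not identically $0$. Otherwise $\ell$-th roots $F_i$ of $f(u+j_iv)$ in an algebraic closure of $\mathbb C(u,v)$ would be linearly dependent over $\mathbb C$, because one of the factors of $\Pi(\mu_1F_1,\dots,\mu_kF_k)$ would be zero and $(\mu_i)\ne0$. For $i\ne i'$ the linear factors of $f(u+j_iv)f(u+j_{i'}v)$ are pairwise nonproportional: the roots of $f$ are distinct and $j_i\ne j_{i'}$. So $f(u+j_iv)/f(u+j_{i'}v)$ is not an $\ell$-th power in $\mathbb C(u,v)$. By Kummer theory the $F_i$ are eigenvectors of $\mathrm{Gal}(\mathbb C(u,v,F_1,\dots,F_k)/\mathbb C(u,v))$ for distinct characters, hence independent, a contradiction.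

**Step 6: few points on each component.** The curve $\mathcal R=0$ has at most $\Delta_1$ irreducible components over $\mathbb C$. We bound the points $(u,p)\in\mathcal H'$ on each kind.

A component not stable under complex conjugation: its integer points lie on its intersection with its conjugate, so by Bézout there are at most $\Delta_1^2$ of them.

A component of degree $e\ge2$ stable under conjugation: it has a real equation, irreducible over $\mathbb C$, so by Lemma 5 it has $\ll\Lambda^{2/3}\ll N^{2/3}$ integer points in $[0,2\Lambda]^2$. This square contains all $(u,p)\in\mathcal H'$.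

A real line. If $v$ is constant on it, it contains at most $d$ points of $\mathcal H'$. Otherwise suppose it contains two distinct points $(u_1,p_1),(u_2,p_2)$ of $\mathcal H'$. Then $p_1\ne p_2$, and the line is $u=\alpha v+\beta$ with $\Delta_0\alpha,\Delta_0\beta\in\mathbb Z$, where $\Delta_0=|p_1-p_2|\le N$ and $|\Delta_0\beta|\ll N^2$. For every point $(u,p)\in\mathcal H'$ on it, $p\mid f(u)$ and $\Delta_0u\equiv\Delta_0\beta\pmod p$. So, with $f=\sum a_ix^i$, $p$ divides the integer
$$\Delta_0^df(\beta)=\sum_ia_i\Delta_0^{d-i}(\Delta_0\beta)^i .$$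
This integer is nonzero, since $f$ is irreducible of degree at least $2$ and so has no rational root, and it is $\ll N^{2d}$. So it has $O(1)$ prime divisors $p>N^{1/2}$, and all our primes exceed $N^{1-2\varepsilon}\ge N^{1/2}$. Each $p$ determines $u$ on the line, so the line contains $O(1)$ points of $\mathcal H'$.

Altogether each cell contains $\ll N^{2/3}$ points, so $|\mathcal H'|\ll N^{1/16+2/3}$. This gives (6) and $|\mathcal M'|=o(N)$. Proposition A is proved, and with it Theorem 1. $\blacksquare$

## 11. One point per fiber: Theorem 2(i)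

In Sections 6 and 7 we produced $V$ with $|V|\ge c_1N$ and elements $c_n$, $n\in V$, such that for each $n$ a bounded number of $n'\in V$ see $c_n$. By Lemma 2 we may discard $o(N)$ elements of $V$ so that $a_s(G_{\mathbb Q})=\mathcal A$ for $n\in V$; the bound on the number of $n'$ is unaffected. As $\mathcal A$ is transitive, the points over $n$ are all conjugate, so $k_n$ is the Galois closure of $\mathbb Q(P_n)$ for every choice of $P_n$. Take $T$ from Lemma 4, $|T|\ge c'N$ with a constant $c'>0$ depending only on the cover. It does not depend on the $P_n$.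

For $n\in T$, $c_n$ moves some conjugate $\tau P_n$. Replace $c_n$ by $\tau^{-1}c_n\tau$, which moves $P_n$ and is still trivial on the Galois fields $k_{n'}$, $n'\in T\setminus\{n\}$. With $c_U$, $U\subset T$, as in Lemma 4, for $n\in T$ we have $c_UP_n\ne P_n$ iff $n\in U$. So the $c_U$ restrict to $2^{|T|}$ distinct embeddings of $\mathbb Q(P_n:n\in T)$, whence $[\mathbb Q(P_1,\dots,P_N):\mathbb Q]\ge2^{|T|}$. If $n\ne n'$ in $T$ and $\mathbb Q(P_n)\cong\mathbb Q(P_{n'})$, the Galois closures agree, $k_n=k_{n'}$. This contradicts that $c_n$ is nontrivial on $k_n$ and trivial on $k_{n'}$. So the fields $\mathbb Q(P_n)$, $n\in T$, are pairwise non-isomorphic, and (i) holds with $c=c'\log2$. $\blacksquare$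

## 12. Growth in the abelian case with rational branch points: Theorem 2(ii)

Since $[k_n:\mathbb Q]\le m!$ for $n\notin\mathcal Z$ and $\mathcal Z$ is finite, $\log[k(N):\mathbb Q]\le N\log(m!)+O(1)$. With Theorem 1 this gives $\asymp N$ in the first case. Now let $S\subset\mathbb Q$, $\mathcal G$ abelian of exponent $e$, $m\ge2$; keep the notation $L_i,H$ of Section 6. The model is $y^3=x$, with $\log[k(N):\mathbb Q]=\pi(N)\log3+\log2$.

**Step 1: over a fixed number field, the $k_n$ become abelian of exponent $e$.** Let $L$ be the algebraic closure of $\mathbb Q$ in $\Omega$; for $y^3=x$, $L=\mathbb Q(\mu_3)$. The field $\Omega\cap\overline{\mathbb Q}(x)$ is Galois over $\mathbb Q(x)$, and subextensions of $\overline{\mathbb Q}(x)/\mathbb Q(x)$ have the form $K(x)$ with $K\subset\overline{\mathbb Q}$; so it equals $L(x)$, $L/\mathbb Q$ is Galois, and $\mathrm{Gal}(\Omega/L(x))=\mathcal G$. Fix an embedding $L\subset\overline{\mathbb Q}$.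

Let $\tilde R$ be the integral closure of $\mathbb Z[x]$ in $\Omega$, let $n\notin\mathcal Z$, and extend $s$ to $\tilde R\to\overline{\mathbb Q}$, which is possible since $\tilde R$ is integral over $R$. Apply the argument of Lemma 1 to $s$ and $\tau\circ s$ and to a finite set of elements of $\tilde R$ consisting of the $y_a$ and generators of the ring $O_L$. It gives $\gamma\in\mathcal A$ with $\tau s=s\gamma$ on all these elements, and $\gamma=a_s(\tau)$ by uniqueness on the $y_a$. So $\tau\circ s=s\circ a_s(\tau)$ holds also on $O_L$. Let $\tau\in G_L=\mathrm{Gal}(\overline{\mathbb Q}/L)$. Since $L/\mathbb Q$ is Galois, $s(O_L)\subset L$ is fixed by $\tau$. Also $s$ is injective on $O_L$, since its kernel is a prime ideal meeting $\mathbb Z$ in $0$. So $a_s(\tau)$ fixes $L$, i.e. $a_s(G_L)\subset\mathcal G$. Put $L'=L(\mu_e)$. Then for $n\notin\mathcal Z$ the group of $k_nL'/L'$ embeds in $\mathcal G$, so this extension is abelian of exponent dividing $e$.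

**Step 2: upper bound by Kummer theory.** If $p>HN$ and $n\notin\mathcal Z$, $n\le N$, then $p\nmid D(n)$, since $0<|L_i(n)|\le HN$. By Lemma 3(a), $k_nL'/L'$ is unramified outside the set $\Sigma$ of primes of $L'$ above rational primes $\le\max(p_0,HN,e)$. Let $\mathbb K$ be the compositum of these fields for $n\le N$, $n\notin\mathcal Z$. By Kummer theory $[\mathbb K:L']=|W|$ with $W\subset L'^*/L'^{*e}$. For $a$ representing an element of $W$ and $\mathfrak p\notin\Sigma$, we have $e\mid v_{\mathfrak p}(a)$, because $a^{1/e}$ lies in an extension unramified at $\mathfrak p$. So the ideal of $a$ in the ring $O_\Sigma$ of $\Sigma$-integers of $L'$ is $\mathfrak a^e$, and the class of $\mathfrak a$ lies in $\mathrm{Cl}_\Sigma[e]$. If this class is trivial, $\mathfrak a=(b)$, then $a=b^e\cdot{}$unit. Hence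
$$|W|\le|O_\Sigma^*/O_\Sigma^{*e}|\cdot|\mathrm{Cl}_\Sigma[e]|\le e^{|\Sigma|+O(1)},$$
by the $\Sigma$-unit theorem and since $\mathrm{Cl}_\Sigma$ is a quotient of the class group of $L'$. Here $|\Sigma|\le[L':\mathbb Q]\,\pi(\max(p_0,HN,e))\ll N/\log N$. The finitely many $n\in\mathcal Z$ contribute a bounded factor. So $\log[k(N):\mathbb Q]\ll N/\log N$.

**Step 3: lower bound.** As $m\ge2$, $S\ne\emptyset$. Let $N$ be large, $Y=(HN)^{1/2}$, and let $p$ be a prime in $(Y,N/(|\mathcal Z|+2)]$. At least $|\mathcal Z|+1$ integers $1\le n\le N$ satisfy $p\mid L_1(n)$; choose one, $n_p\notin\mathcal Z$. Then $L_1(n_p)\ne0$ and $v_p(L_1(n_p))=1$. The $n_p$ are distinct, since each nonzero $L_1(n)$ has at most one prime factor greater than $Y$. By Lemma 3(b), with $\theta=\theta_1$, $v=1$ and $e_{\theta_1}\ge2$, there is an inertia element $c_{n_p}$ at $p$ that is nontrivial on $k_{n_p}$. Let $V=\{n_p\}$, so $|V|\gg N/\log N$. If $c_{n_p}$ is nontrivial on $k_{n'}$, $n'\in V$, then $p\mid D(n')=\pm\prod_aL_a(n')\ne0$ by Lemma 3(a), and each $n'$ has at most $|S|$ such primes $p>Y$.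 So at most $|S||V|$ pairs occur, Lemma 4 applies with $M=|S|$, and $\log[k(N):\mathbb Q]\gg N/\log N$. $\blacksquare$
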